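\title{Computable structures with a decidable presentation or with no $1$-decidable presentation}

\begin{abstract}
We show that for every $\Sigma^1_1$ set $S$ there is a uniformly computable sequence of structures $\mathcal M_m$ in a fixed finite language such that $\mathcal M_m$ has a decidable presentation if $m\in S$ and has no $1$-decidable presentation if $m\notin S$. Consequently, for every $k\ge1$ the index set of the computable structures with a $k$-decidable presentation is $\Sigma^1_1$-complete. The proof passes a diagonalization against the $1$-decidable structures down a computable linear order. If the order is well-founded, the diagonalization reaches the bottom and succeeds; otherwise it leaves no trace in the isomorphism type.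
\end{abstract}

\section{Introduction}\label{sec:intro}

A structure is \emph{computable} if its domain is a computable subset of $\omega$ and its atomic diagram is computable. A computable structure is \emph{decidable} if there is an algorithm that, given a formula $\varphi(\bar x)$ of elementary first-order logic and a tuple $\bar a$ of elements, decides whether $\varphi(\bar a)$ holds. For $k\ge1$ it is \emph{$k$-decidable} if this can be done for all $\Sigma_k$ formulas, that is, for prenex formulas with at most $k$ alternating blocks of quantifiers, the first block being existential. Thus $1$-decidable means that the existential diagram is computable. These are properties of a particular presentation. To obtain properties of the isomorphism type, one says that a computable structure \emph{has a decidable presentation} (a \emph{$k$-decidable presentation}) if it is isomorphic to a decidable ($k$-decidable) structure.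

\begin{example}\label{ex:halting}
Let the language consist of unary predicates $U_e$, $e\in\omega$, and let $K$ be the halting set. Let $\mathcal A$ have infinitely many points in no $U_e$, and let the sets $U_e$ be pairwise disjoint, with $U_e$ infinite if $e\in K$ and empty otherwise. We can build $\mathcal A$ computably by creating the points of $U_e$ after $e$ has entered $K$. In a $1$-decidable copy of $\mathcal A$ the questions ``$\exists a\,U_e(a)$?'' would decide $K$, so $\mathcal A$ has no $1$-decidable presentation.
\end{example}

How hard is it to recognize that a good presentation exists? Fix an effective list of the diagrams of the (partial) computable structures, so that the $i$th computable structure is well defined, and let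
\begin{align*}
I_{d\text{-pres}}&=\{i:\text{the $i$th computable structure has a decidable presentation}\},\\
I_{k\text{-pres}}&=\{i:\text{the $i$th computable structure has a $k$-decidable presentation}\}.
\end{align*}
Then $I_{d\text{-pres}}\subseteq\dots\subseteq I_{2\text{-pres}}\subseteq I_{1\text{-pres}}$. Recall that a set $S\subseteq\omega$ is $\Sigma^1_1$ if it has a definition $m\in S\Leftrightarrow\exists h\in\omega^\omega\,\theta(m,h)$ with $\theta$ arithmetical, and $\Pi^1_1$ if its complement is $\Sigma^1_1$. A set $I$ is \emph{$\Sigma^1_1$-hard} if every $\Sigma^1_1$ set is the preimage of $I$ under a computable function, and \emph{$\Sigma^1_1$-complete} if it is also $\Sigma^1_1$. Each of the index sets above is $\Sigma^1_1$: it asks for an index of a second structure, an index of a decision procedure for it, and an isomorphism $h$, and everything except the quantifier over $h$ is arithmetical. It is known that $I_{d\text{-pres}}$ is $\Sigma^1_1$-complete, so this quantifier cannot be avoided.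

A finer statement asks that the negative instances be far from decidable. For a fixed $k$, the notation
\[(\Sigma^1_1,\Pi^1_1)\le_1(I_{d\text{-pres}},\overline{I_{k\text{-pres}}}),\]
where the bar denotes the complement, means that for every $\Sigma^1_1$ set $S\subseteq\omega$ there is a computable function $f$ such that for every $m$,
\begin{align*}
m\in S&\Longrightarrow\text{the $f(m)$th computable structure has a decidable presentation,}\\
m\notin S&\Longrightarrow\text{the $f(m)$th computable structure has no $k$-decidable presentation.}
\end{align*}
This is known for $k=2$. The question, posed in \cite{HT}, is whether it holds for $k=1$.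

The statement becomes stronger as $k$ decreases, and $k=1$ is the last level at which it can be asked, since a computable structure is a computable presentation of itself. The quantifier over isomorphisms is the same for all $k$, so one would guess that the level does not matter. There is a reason for caution. If $m\notin S$, we must build a computable structure that differs from every $1$-decidable structure, and the only thing that separates these structures from our own is that they answer existential questions. If $m\in S$, the same effective construction, which does not know whether $m\in S$, must produce a copy of a decidable structure. That structure is itself one of the $1$-decidable structures against which we work, so the diagonalization has to fail, and it must not damage the isomorphism type. A diagonalization as blunt as the one in Example~\ref{ex:halting}, which is visible in the first-order theory, cannot be undone in this way. The guess is nevertheless correct.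

\begin{theorem}\label{thm:main}
Let $\mathcal L_0=\{T,\mathrm{Nd},\mathrm{Rt}\}$ with $T$ binary and $\mathrm{Nd},\mathrm{Rt}$ unary. For every $\Sigma^1_1$ set $S$ there are uniformly computable $\mathcal L_0$-structures $\mathcal M_m$ and uniformly decidable $\mathcal L_0$-structures $\mathcal N_m$ such that
\begin{itemize}
\item if $m\in S$, then $\mathcal M_m\cong\mathcal N_m$, so $\mathcal M_m$ has a decidable presentation;
\item if $m\notin S$, then $\mathcal M_m$ has no $1$-decidable presentation.
\end{itemize}
Hence $(\Sigma^1_1,\Pi^1_1)\le_1(I_{d\text{-pres}},\overline{I_{1\text{-pres}}})$.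
\end{theorem}

For the last sentence let $f(m)$ be an index of $\mathcal M_m$; by padding, $f$ can be taken one-to-one.

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item $(\Sigma^1_1,\Pi^1_1)\le_1(I_{d\text{-pres}},\overline{I_{k\text{-pres}}})$ for every $k\ge1$.
\item Every set $I$ with $I_{d\text{-pres}}\subseteq I\subseteq I_{1\text{-pres}}$ is $\Sigma^1_1$-hard. In particular no such $I$ is $\Pi^1_1$, and each $I_{k\text{-pres}}$, $k\ge1$, is $\Sigma^1_1$-complete.
\end{enumerate}
\end{corollary}

\begin{proof}
Let $S$ be $\Sigma^1_1$ and let $f$ be as above. If $m\notin S$, then $f(m)\notin I_{1\text{-pres}}\supseteq I_{k\text{-pres}}$, which gives (1). For $I$ as in (2), $m\in S$ implies $f(m)\in I_{d\text{-pres}}\subseteq I$, and $m\notin S$ implies $f(m)\notin I$, so $S=f^{-1}[I]$. There is a $\Sigma^1_1$ set that is not $\Pi^1_1$, and computable preimages of $\Pi^1_1$ sets are $\Pi^1_1$, so $I$ is not $\Pi^1_1$. The sets $I_{k\text{-pres}}$ lie between $I_{d\text{-pres}}$ and $I_{1\text{-pres}}$ and are $\Sigma^1_1$.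
\end{proof}

Section~\ref{sec:orders} replaces $S$ by a computable linear order $L$, and Section~\ref{sec:idea} shows the method on the two lowest levels of $L$. Sections~\ref{sec:codes}--\ref{sec:A} build two forests $\mathcal A$ and $\mathcal B$ in an infinite auxiliary language, and Sections~\ref{sec:wf} and~\ref{sec:ill} analyze them when $L$ is and is not well-ordered. Section~\ref{sec:finite} codes the forests in $\mathcal L_0$, and Section~\ref{sec:dec} proves that the code of $\mathcal B$ is decidable.

\section{From $\Sigma^1_1$ sets to linear orders}\label{sec:orders}

Let $(\varphi_e)$ be the standard list of partial computable functions. ``Uniformly'' means effectively in all indices. Tuples, finite expressions and hereditarily finite sets are identified with natural numbers by a fixed computable coding, such that it is decidable whether a number codes an object of a given form. An infinite computable structure is computably isomorphic to one with domain $\omega$. More generally, if the elements of a structure form an infinite c.e.\ set and the relations are uniformly decidable on this set, then a one-to-one enumeration of the elements gives a computable copy with domain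 $\omega$; we call such a structure computable as well.

We use two textbook facts. First, for every $\Sigma^1_1$ set $S$ there are uniformly computable nonempty trees $T_m\subseteq\omega^{<\omega}$ such that $m\in S$ if and only if $T_m$ has an infinite path. Second, the Kleene--Brouwer order $KB(T)$ of a tree $T$, in which $\sigma$ precedes $\tau$ if $\sigma$ properly extends $\tau$ or if $\sigma(i)<\tau(i)$ at the first place $i$ where both are defined and differ, is a linear order computable from $T$, and it is a well-order if and only if $T$ has no infinite path. So the orders $L_m=1+KB(T_m)+1$ are uniformly computable, have distinct least and greatest elements, and $L_m$ is well-ordered if and only if $m\notin S$. Theorem~\ref{thm:main} follows by applying the next theorem to $L=L_m$ and putting $\mathcal M_m=\mathcal A^*$, $\mathcal N_m=\mathcal B^*$.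

\begin{theorem}\label{thm:orders}
Let $L$ be a computable linear order with least element $0$ and greatest element $\lambda\ne0$. There are $\mathcal L_0$-structures $\mathcal A^*$ and $\mathcal B^*$ such that, uniformly in $L$, $\mathcal A^*$ is computable and $\mathcal B^*$ is decidable, and
\begin{enumerate}
\item if $L$ is not well-ordered, then $\mathcal A^*\cong\mathcal B^*$;
\item if $L$ is well-ordered, then $\mathcal A^*$ has no $1$-decidable presentation.
\end{enumerate}
\end{theorem}

From now on $L$ is fixed, its domain is a computable subset of $\omega$, and its elements are called \emph{levels}. Let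
\[W=\{\alpha\in L:\{\gamma\in L:\gamma\le\alpha\}\text{ is well-ordered}\}.\]
This is an initial segment of $L$ containing $0$, and definitions and proofs by recursion on $\alpha\in W$ are legitimate. The construction never refers to $W$; only the verification does.

\begin{lemma}\label{lem:W}
If $L$ is not well-ordered, then $\lambda\notin W$ and $L\setminus W$ has no least element.
\end{lemma}

\begin{proof}
If $\lambda\in W$, then $L$ is well-ordered by definition. Suppose $\alpha$ is least in $L\setminus W$, and let $Y\subseteq\{\gamma:\gamma\le\alpha\}$ be nonempty. If $Y=\{\alpha\}$, it has a least element. Otherwise $Y$ contains some $\gamma<\alpha$; then $\gamma\in W$, and the least element of $Y$ up to $\gamma$ is least in $Y$. So $\alpha\in W$, a contradiction.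
\end{proof}

\section{The idea on levels $0$ and $1$}\label{sec:idea}

In this section the language has unary predicates $U_e$ and binary relations $R_i$. We regard $\varphi_e$ as a candidate that claims to answer atomic and existential questions about some structure $\mathcal D$, and we use the part of our structure $\mathcal A$ that hangs from $U_e$ to ensure that $\mathcal D\not\cong\mathcal A$.

\subsection*{Level $0$}
Leave $U_e^{\mathcal A}$ empty until $\varphi_e$ answers ``no'' to the question ``$\exists a\,U_e(a)$?'', and then put in infinitely many points. If $\varphi_e$ is correct about $\mathcal D$, then $U_e^{\mathcal A}$ is nonempty exactly when $U_e^{\mathcal D}$ is empty. The default state of such a set is the empty one, because a computable construction can add points but cannot remove them. We act on a negative answer to an existential question, which a merely computable $\mathcal D$ would never supply. As in Example~\ref{ex:halting}, the outcome is visible to a first-order sentence.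

\subsection*{Level $1$}
Now let every point $a\in U_e^{\mathcal A}$ have, for each $i$, a set of $R_i$-successors of level $0$, that is, an empty or infinite set of points without successors. We require that the set of $i$ for which $a$ has $R_i$-successors is finite, and we call it the \emph{code} of $a$. We build $U^{\mathcal A}_e$ so that
\begin{enumerate}
\item[(i)] whatever $\varphi_e$ does, every finite set $f\subseteq\omega$, with at most one exception, is the code of infinitely many points of $U^{\mathcal A}_e$;
\item[(ii)] if $\varphi_e$ is correct about $\mathcal D$, then $\mathcal D\not\cong\mathcal A$.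
\end{enumerate}
For finite $f\subseteq\omega$ and $w\in\omega$ let $\theta(f,w)$ be the following event, which we can wait for: $\varphi_e$ says that $U_e$ is nonempty, its answers to ``$U_e(0)$?'', ``$U_e(1)$?'', \dots\ produce a first ``yes'' at some $k$, and it answers ``$\exists b\,R_w(k,b)$?'' with ``yes'' if $w\in f$ and with ``no'' if $w\notin f$. If $\varphi_e$ is correct about $\mathcal D$ and $k$ is the least element of $U_e^{\mathcal D}$, then $\bigwedge_w\theta(f,w)$ says that $k$ has code $f$. For every pair $(f,w)$ put infinitely many points $u$ of \emph{kind} $(f,w)$ into $U_e^{\mathcal A}$. Such a point gets infinitely many $R_j$-successors for each $j\in f$. For one fresh index $i>\max f$ it gets infinitely many $R_i$-successors once $\theta(f,w)$ has happened and $\varphi_e$ has answered ``no'' to ``$\exists b\,R_i(k,b)$?''. It gets no other successors, so its code is $f$ or $f\cup\{i\}$.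

For (i), let $f\ne f'$ and let $w$ belong to exactly one of them. Then $\theta(f,w)$ and $\theta(f',w)$ cannot both happen. So $\bigwedge_w\theta(f,w)$ holds for at most one $f$. For any other $f$ some $\theta(f,w)$ never happens, and the points of kind $(f,w)$ have code $f$. For (ii), let $\varphi_e$ be correct about $\mathcal D$ and suppose $h\colon\mathcal A\cong\mathcal D$. Then $U_e^{\mathcal D}\ne\emptyset$, and its least element $k$ is $h(u)$ for a point $u$ of some kind $(f,w)$. If $\theta(f,w)$ happens, then $u$ has $R_i$-successors exactly when $k$ has none, which is impossible. If $\theta(f,w)$ does not happen, then $u$ has code $f$, so $k$ has $R_w$-successors if and only if $w\in f$, and then $\theta(f,w)$ does happen.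

The diagonalization has been passed from the set $U_e$ to a set one level lower, and it is switched on there by the condition $\theta(f,w)$. What remains of it on level $1$ is the omission of at most one code. A formula mentions finitely many $R_i$, and infinitely many codes agree with a given code on these $i$; this is why such omissions will be invisible to first-order logic (Section~\ref{sec:dec}). The default state of a set of level $1$ is the one in which no code is omitted.

\subsection*{Higher levels}
An element of level $\beta$ will have successor sets of all levels $\gamma<\beta$, all but finitely many in the default state, and a set of level $\beta>0$ will contain elements with all but finitely many codes. The step from level $1$ to level $0$ is repeated at every level. Four difficulties arise.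
\begin{enumerate}
\item The statement ``$k$ has code $f$'' is no longer a conjunction of events that one can wait for. It has the form $\bigwedge_w\bigvee_vt_{w,v}$, where the $t_{w,v}$ are statements of the same kind about lower levels. So we need sets $V(\alpha,d,t)$ of level $\alpha$ with a switch $t$: they are in the default state if $t$ is not true, and differ from the candidate's set $d$ if $t$ is true. A point of kind $(f,w)$ gets one such set for every possible witness of $\bigvee_vt_{w,v}$.
\item The disjunction may have infinitely many true disjuncts, while a code may differ from the default in only finitely many places. We rewrite $\bigvee_vt_{w,v}$ as a disjunction with at most one true disjunct.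
\item $L$ may be ill-founded, so nothing in the construction may be defined by recursion on $L$. Codes will be hereditarily finite sets, and statements will be finite expressions that unfold one step at a time. Truth is defined only on $W$.
\item The sets built for $e$ must have the right shape even if $\varphi_e$ is partial or inconsistent, as in (i).
\end{enumerate}
If $L$ is ill-founded, then codes of levels outside $W$ lose their meaning: we shall see that any two of our sets of the same level $\alpha\notin W$ are isomorphic together with everything below them. In particular the sets of level $\lambda$ that were meant to diagonalize are isomorphic to the default set of level $\lambda$.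

\section{Codes and the reference forest $\mathcal B$}\label{sec:codes}

Sections~\ref{sec:codes}--\ref{sec:ill} use the language $\mathcal L=\{U_e:e\in\omega\}\cup\{R_n:n\in\omega\}$ with $U_e$ unary and $R_n$ binary. For $\beta\in L$ let
\[X_\beta=\{(\gamma,i):\gamma\in L,\ \gamma<\beta,\ i\in\omega\}\]
be the set of \emph{coordinates} below $\beta$. The \emph{level} of $x=(\gamma,i)$ is $\ell(x)=\gamma$. With a computable pairing bijection $\langle\cdot,\cdot\rangle$ put $\langle x\rangle=\langle\gamma,i\rangle\in\omega$ and $R_x=R_{\langle x\rangle}$. Let $\varepsilon$ be the empty function, and define the \emph{default values}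
\[\delta_0=\{\varepsilon\},\qquad\delta_\gamma=\emptyset\quad(\gamma>0).\]

\begin{definition}
A hereditarily finite set $f$ belongs to $F_\beta$, the set of \emph{element codes} of level $\beta$, if $f$ is a function with finite domain $\operatorname{dom}f\subseteq X_\beta$ and, for each $x\in\operatorname{dom}f$, the value $f(x)$ is a finite set of members of $F_{\ell(x)}$ with $f(x)\ne\delta_{\ell(x)}$. The set $C_\alpha$ of \emph{set codes} of level $\alpha$ consists of the finite subsets of $F_\alpha$. For $f\in F_\beta$ and $x\in X_\beta\setminus\operatorname{dom}f$ we put $f(x)=\delta_{\ell(x)}$.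
\end{definition}

This is a definition by recursion on the size of $f$, for all $\beta$ at once, and not by recursion on $L$. The following facts are read off from it.
\begin{enumerate}
\item[(C1)] The relations $f\in F_\beta$ and $S\in C_\alpha$ are decidable.
\item[(C2)] $\varepsilon\in F_\beta$ for all $\beta$, $F_0=\{\varepsilon\}$, $C_0=\{\emptyset,\{\varepsilon\}\}$, and $\delta_\gamma\in C_\gamma$.
\item[(C3)] Members of $F_\beta$ correspond bijectively to the functions $g$ on $X_\beta$ with $g(x)\in C_{\ell(x)}$ for all $x$ and $g(x)=\delta_{\ell(x)}$ for all but finitely many $x$. We identify the two.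
\item[(C4)] For $\beta>0$ the set $F_\beta$ is infinite, since it contains the functions with domain $\{(0,i)\}$ and value $\emptyset$.
\end{enumerate}
A set code $S\in C_\alpha$ lists the \emph{omitted} element codes: it describes a set in which exactly the codes in $F_\alpha\setminus S$ occur, each infinitely often. On level $0$, the code $\emptyset$ means ``infinitely many points'' and the default $\{\varepsilon\}$ means ``empty''. On positive levels the default $\emptyset$ means that nothing is omitted. If $0$ has an immediate successor $1$ in $L$, then the only value allowed for $f\in F_1$ on its domain is $\emptyset$, so $f$ is determined by a finite set of coordinates $(0,i)$; these are the codes of Section~\ref{sec:idea}.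

Both forests are generated by finite objects called descriptors. A \emph{set descriptor} $Z$ has a level $\alpha$ and, for each $e$, a set $\operatorname{mem}_e(Z)$ of \emph{members}, which are element descriptors of level $\alpha$. An \emph{element descriptor} $a$ has a level $\beta$ and determines, for each $x\in X_\beta$, a set descriptor $a[x]$ of level $\ell(x)$. Given set descriptors $Z_e$, $e\in\omega$, the \emph{forest generated by $(Z_e)$} is the following $\mathcal L$-structure. Its elements, the \emph{nodes}, are the finite sequences
\[(e;\,a_0,j_0;\,x_1,a_1,j_1;\,\dots;\,x_r,a_r,j_r)\qquad(r\ge0)\]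
where $a_0\in\operatorname{mem}_e(Z_e)$, each $x_{i+1}$ is a coordinate below the level of $a_i$, $a_{i+1}\in\operatorname{mem}_e(a_i[x_{i+1}])$, and $j_i\in\omega$. The \emph{descriptor} of this node is $a_r$, its \emph{level} is that of $a_r$, and its \emph{depth} is $r$. The predicate $U_e$ holds of the nodes of depth $0$ with first entry $e$, and $R_n(a,b)$ holds if $b$ extends $a$ by one block $(x,a',j)$ with $\langle x\rangle=n$. The numbers $j_i$ make every member of a set occur in infinitely many copies. Every node either is a \emph{root}, lying in exactly one $U_e$ and having no predecessor, or has exactly one predecessor, by exactly one $R_n$, and lies in no $U_e$. The number $e$, respectively $n$, is the \emph{incoming label} of the node.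

The \emph{standard} descriptors realize the intended meaning of the codes. They are the set descriptors $M(\alpha,S)$ for $S\in C_\alpha$ and the element descriptors $(\beta,f)$ for $f\in F_\beta$, with
\[\operatorname{mem}_e(M(\alpha,S))=\{(\alpha,g):g\in F_\alpha\setminus S\},\qquad(\beta,f)[x]=M(\ell(x),f(x)).\]
The \emph{reference forest} $\mathcal B$ is generated by $Z_e=M(\lambda,\emptyset)$ for all $e$. By (C1) its set of nodes is decidable, uniformly in $L$.

\section{Candidates and infinitary statements}\label{sec:terms}

\subsection*{Candidates and pointers}
Fix $e$. We regard $\varphi_e$ as answering, with $0$ or $1$, the questions ``$R_n(a,b)$?'', ``$U_k(a)$?'', ``$\exists b\,R_n(a,b)$?'' and ``$\exists a\,U_k(a)$?'' for $a,b,n,k\in\omega$; other outputs count as divergence. We call $e$ \emph{good, with structure $\mathcal D$}, if $\mathcal D$ is an $\mathcal L$-structure with domain $\omega$ and $\varphi_e$ answers all these questions correctly for $\mathcal D$.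

In Section~\ref{sec:idea} the points of kind $(f,w)$ were created before the element $k$ was found, and $k$ might never be found. So we refer to elements and sets of the candidate by names. \emph{Pointers} and \emph{set pointers} are the expressions generated by the following rules: every $b\in\omega$ is a pointer; $[k]$ is a set pointer for $k\in\omega$; if $p$ is a pointer and $x\in X_\lambda$, then $(p,x)$ is a set pointer; if $d$ is a set pointer, then $\mu(d)$ is a pointer. The value $\operatorname{val}(p)$, which may be undefined, is computed from $\varphi_e$ as follows. The value of $b$ is $b$. The set pointer $[k]$ stands for $U_k$, and $(p,x)$ stands for $\{b:R_x(\operatorname{val}(p),b)\}$. To evaluate $\mu(d)$, evaluate the pointer in $d$, if there is one, and ask $\varphi_e$ whether the set $d$ is nonempty. If the answer is ``no'', the value is $0$. If it is ``yes'', ask about the membership of $0,1,2,\dots$ in $d$ in turn; the value is the first number with answer ``yes''. If $e$ is good with structure $\mathcal D$, then by induction on expressions every pointer has a value, every set pointer $d$ denotes a set $d^{\mathcal D}\subseteq\omega$, and $\operatorname{val}(\mu(d))$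 is the least element of $d^{\mathcal D}$ if $d^{\mathcal D}\neq\emptyset$.

The \emph{basic facts} are the expressions $R_x(p,q)$, for pointers $p,q$ and $x\in X_\lambda$, and $E(d)$, read ``$d$ is nonempty''. A basic fact is evaluated by evaluating its pointers and asking $\varphi_e$ the corresponding question.

\subsection*{Terms}
A \emph{term} $t$ is a finite expression with a \emph{rank} $\operatorname{rk}(t)\in L$. A term of positive rank has \emph{entries} $t_{w,v}$ ($w,v\in\omega$), which are terms of smaller rank, and it is read as $\bigwedge_w\bigvee_vt_{w,v}$. The entries need not be subexpressions of $t$; they are computed from $t$. Terms are generated by four rules.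
\begin{enumerate}
\item[(T0)] Finite Boolean combinations of basic facts, $\top$ and $\bot$ are terms of rank $0$.
\item[(T1)] For a pointer $p$ and $f\in F_\beta$, $I(p,\beta,f)$ is a term of rank $\beta$, read ``$p$ has code $f$''. The term $I(p,0,\varepsilon)$ is $\top$. For $\beta>0$ the entries of $t=I(p,\beta,f)$ are as follows, where $x\in X_\beta$ and $\gamma=\ell(x)$.
\begin{itemize}
\item If $w=(x,1,b)$ with $b\in\omega$, then $t_{w,0}=\neg R_x(p,b)$, and $t_{w,v+1}$ is $I(b,\gamma,v)$ if $v\in F_\gamma\setminus f(x)$ and $\bot$ otherwise. (Every $R_x$-successor of $p$ has an allowed code.)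
\item If $w=(x,2,g)$ with $g\in F_\gamma\setminus f(x)$, then $t_{w,v}=R_x(p,v)\wedge I(v,\gamma,g)$. (Every allowed code occurs.)
\item For all other $w$, $t_{w,v}=\top$.
\end{itemize}
\item[(T2)] If $\operatorname{rk}(t)>0$ and $w\in\omega$, then $O(t,w)$ and $N(t,w)$ are terms of rank $\operatorname{rk}(t)$, read $\bigvee_vt_{w,v}$ and $\bigwedge_v\neg t_{w,v}$. Their entries are
\[O(t,w)_{w',v}=t_{w,v},\qquad N(t,w)_{v,w'}=\begin{cases}N(t_{w,v},w')&\text{if }\operatorname{rk}(t_{w,v})>0,\\ \neg t_{w,v}&\text{if }\operatorname{rk}(t_{w,v})=0.\end{cases}\]
\item[(T3)] If $t^1,\dots,t^k$ are terms, $k\ge1$, then $t=t^1\wedge\dots\wedge t^k$ is a term of rank $\max_j\operatorname{rk}(t^j)$. If this rank is $0$, then $t$ is the Boolean combination of (T0). Otherwise, for $w=(j,w')$ with $1\le j\le k$, the entry $t_{w,v}$ is $t^j_{w',v}$ if $\operatorname{rk}(t^j)>0$ and $t^j$ if $\operatorname{rk}(t^j)=0$; for other $w$ it is $\top$.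
\end{enumerate}
The rule for $N$ comes from the fact that the negation of $t_{w,v}=\bigwedge_{w'}\bigvee_{v'}(t_{w,v})_{w',v'}$ is $\bigvee_{w'}N(t_{w,v},w')$. Terms are not closed under negation, but the negation of a single disjunction $\bigvee_vt_{w,v}$ has again the form $\bigwedge\bigvee$, with the same rank.

\begin{lemma}\label{lem:entries}
The rank and the entries of a term are computable, independently of $e$, and $\operatorname{rk}(t_{w,v})<\operatorname{rk}(t)$ whenever $\operatorname{rk}(t)>0$.
\end{lemma}

\begin{proof}
We use induction on the expression $t$. The entries in (T1) are given explicitly, are computable by (C1), and have rank $0$ or $\gamma<\beta$. In (T2) the entries are obtained from $t_{w,v}$, where $t$ is a shorter expression, and have rank $\operatorname{rk}(t_{w,v})<\operatorname{rk}(t)$. In (T3) an entry has rank $0$ or is an entry of a conjunct $t^j$, of rank below $\operatorname{rk}(t^j)\le\operatorname{rk}(t)$.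
\end{proof}

\subsection*{Truth}
For a term $t$ of rank $0$ define $\operatorname{eval}(t)\in\{0,1,\uparrow\}$: evaluate all basic facts occurring in $t$; if one of them diverges, $\operatorname{eval}(t)=\uparrow$, and otherwise $\operatorname{eval}(t)$ is the Boolean value. \emph{Truth} (relative to $e$) is defined for terms of rank in $W$, by recursion on the rank: a term $t$ of rank $0$ is true if $\operatorname{eval}(t)=1$, and a term $t$ of positive rank is true if for every $w$ there is $v$ such that $t_{w,v}$ is true.

\begin{lemma}\label{lem:basic}
For terms of rank in $W$:
\begin{enumerate}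
\item[(a)] A conjunction is true if and only if all conjuncts are true.
\item[(b)] $O(t,w)$ is true if and only if some $t_{w,v}$ is true. So a term $t$ of positive rank is true if and only if $O(t,w)$ is true for all $w$.
\item[(c)] For $t$ of rank $0$, $t$ and $\neg t$ are not both true. If $e$ is good, one of them is true.
\item[(d)] If $e$ is good and $\operatorname{val}(p)=k$, then $I(p,\beta,f)$ is true if and only if $I(k,\beta,f)$ is true.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In rank $0$, both sides say that all basic facts involved converge and each conjunct has value $1$. In positive rank, the rows $w=(j,w')$ have a true entry for all $w'$ if and only if $t^j$ is true. Part (b) is the definition of truth applied to (T2). Part (c) holds because for good $e$ all basic facts converge. (d) The pointer $p$ occurs in the entries of $I(p,\beta,f)$ only in $\neg R_x(p,b)$ and in the conjunct $R_x(p,v)$, whose values depend only on $\operatorname{val}(p)$; now use (a).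
\end{proof}

If $\varphi_e$ diverges, a statement and its negation can both fail to be true. The lemmas below therefore have two kinds of clauses: uniqueness clauses, valid for every $e$, which will control the shape of the forest $\mathcal A$, and existence clauses, valid for good $e$, which will give the diagonalization.

\begin{lemma}\label{lem:NO}
Let $0<\operatorname{rk}(t)\in W$ and $w\in\omega$.
\begin{enumerate}
\item[(a)] $N(t,w)$ and $O(t,w)$ are not both true.
\item[(b)] If $e$ is good, then one of them is true.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $\operatorname{rk}(t)$. (a) Suppose that $N(t,w)$ and some $t_{w,v}$ are true. Row $v$ of $N(t,w)$ has a true entry. If $\operatorname{rk}(t_{w,v})=0$, this entry is $\neg t_{w,v}$, contradicting Lemma~\ref{lem:basic}(c). Otherwise it is some $N(t_{w,v},w')$, while $O(t_{w,v},w')$ is true by Lemma~\ref{lem:basic}(b). This contradicts the induction hypothesis.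

(b) Suppose that $O(t,w)$ is not true, so no $t_{w,v}$ is true, and fix $v$. If $\operatorname{rk}(t_{w,v})=0$, then $\neg t_{w,v}$ is true. Otherwise $O(t_{w,v},w')$ is not true for some $w'$, and $N(t_{w,v},w')$ is true by the induction hypothesis. So every row of $N(t,w)$ has a true entry.
\end{proof}

\subsection*{Least witnesses}
To make the witness of $\bigvee_vt_{w,v}$ unique we want to say that $v$ is the least index with $t_{w,v}$ true. The failure of an earlier $t_{w,v'}$ is a disjunction $\bigvee_{w'}N(t_{w,v'},w')$, which can again have many witnesses; we single out the least one, using $O$ to say that the smaller $w'$ do not work.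

Let $\operatorname{rk}(t)>0$ and $w\in\omega$. A tuple $s=(v,(w_{v'})_{v'<v})$ of natural numbers is \emph{admissible} for $t,w$ if $w_{v'}=0$ whenever $\operatorname{rk}(t_{w,v'})=0$. For admissible $s$ let $\Lambda(t,w,s)$ be the conjunction of $t_{w,v}$ and, for each $v'<v$, of
\begin{itemize}
\item $\neg t_{w,v'}$, if $\operatorname{rk}(t_{w,v'})=0$;
\item $N(t_{w,v'},w_{v'})$ and all $O(t_{w,v'},y)$ with $y<w_{v'}$, if $\operatorname{rk}(t_{w,v'})>0$.
\end{itemize}
Then
\begin{equation}\label{eq:rank}
\operatorname{rk}(\Lambda(t,w,s))=\max_{v'\le v}\operatorname{rk}(t_{w,v'})<\operatorname{rk}(t).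
\end{equation}
Parts (a) and (b) of the next lemma do not assume $\operatorname{rk}(t)\in W$. This is needed in Section~\ref{sec:ill}.

\begin{lemma}\label{lem:least}
Let $\operatorname{rk}(t)>0$ and $w\in\omega$. Call an admissible $s$ \emph{active} if $\Lambda(t,w,s)$ has rank in $W$ and is true.
\begin{enumerate}
\item[(a)] If $s=(v,\dots)$ is active, then $t_{w,v}$ is true.
\item[(b)] At most one $s$ is active.
\item[(c)] If $e$ is good, $\operatorname{rk}(t)\in W$ and some $t_{w,v}$ is true, then some $s$ is active.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The term $t_{w,v}$ is a conjunct of $\Lambda(t,w,s)$.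

(b) Let $s^1\ne s^2$ be active, $s^i=(v^i,(w^i_{v'})_{v'<v^i})$. By \eqref{eq:rank} all terms below have rank in $W$. Suppose first that $v^1<v^2$, and put $t'=t_{w,v^1}$, which is true by (a). If $\operatorname{rk}(t')=0$, then $\neg t'$ is a conjunct of $\Lambda(t,w,s^2)$, contradicting Lemma~\ref{lem:basic}(c). Otherwise some $N(t',w')$ is such a conjunct, while $O(t',w')$ is true because $t'$ is; this contradicts Lemma~\ref{lem:NO}(a). Now suppose that $v^1=v^2$ and, say, $w^1_{v'}<w^2_{v'}$. By admissibility $t'=t_{w,v'}$ has positive rank. Then $N(t',w^1_{v'})$ is a conjunct of $\Lambda(t,w,s^1)$ and $O(t',w^1_{v'})$ is a conjunct of $\Lambda(t,w,s^2)$, again contradicting Lemma~\ref{lem:NO}(a).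

(c) Let $v$ be least with $t_{w,v}$ true, and let $v'<v$. If $\operatorname{rk}(t_{w,v'})=0$, then $\neg t_{w,v'}$ is true; put $w_{v'}=0$. Otherwise let $w_{v'}$ be least such that $O(t_{w,v'},w_{v'})$ is not true; it exists since $t_{w,v'}$ is not true. Then $O(t_{w,v'},y)$ is true for $y<w_{v'}$, and $N(t_{w,v'},w_{v'})$ is true by Lemma~\ref{lem:NO}(b). So all conjuncts of $\Lambda(t,w,s)$ are true.
\end{proof}

The last lemma of this section generalizes the first step in the proof of (i) in Section~\ref{sec:idea}.

\begin{lemma}\label{lem:uniqcode}
For any $e$: if $\alpha\in W$ and $I(p,\alpha,f)$ and $I(p,\alpha,f')$ are true, then $f=f'$.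
\end{lemma}

\begin{proof}
We use induction on $\alpha$. For $\alpha=0$ we have $F_0=\{\varepsilon\}$. Let $\alpha>0$, $x\in X_\alpha$, $\gamma=\ell(x)$ and $g\in F_\gamma\setminus f(x)$. Row $(x,2,g)$ of $I(p,\alpha,f)$ gives $b$ with $R_x(p,b)$ and $I(b,\gamma,g)$ true. Then $\neg R_x(p,b)$ is not true, so row $(x,1,b)$ of $I(p,\alpha,f')$ gives $g'\in F_\gamma\setminus f'(x)$ with $I(b,\gamma,g')$ true. By the induction hypothesis $g=g'$. Thus $F_\gamma\setminus f(x)\subseteq F_\gamma\setminus f'(x)$, and the reverse inclusion holds by symmetry. So $f(x)=f'(x)$ for all $x\in X_\alpha$.
\end{proof}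

\section{The forest $\mathcal A$}\label{sec:A}

We add two kinds of descriptors to the standard ones.

For a level $\alpha$, a set pointer $d$ and a term $t$ with $\operatorname{rk}(t)\le\alpha$, $V(\alpha,d,t)$ is a set descriptor of level $\alpha$. For $\alpha=0$ it carries out the strategy of level $0$ against the set $d$, provided that the switch $t$ is on:
\[\operatorname{mem}_e(V(0,d,t))=\begin{cases}\{(0,\varepsilon)\}&\text{if }\operatorname{eval}(t)=1\text{ and }\operatorname{eval}(E(d))=0\text{ relative to }e,\\ \emptyset&\text{otherwise (including divergence).}\end{cases}\]
For $\alpha>0$ it has one member of every kind $(f,w)$: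
\[\operatorname{mem}_e(V(\alpha,d,t))=\{(\alpha,d,t,f,w):f\in F_\alpha,\ w\in\omega\}.\]

For $\beta>0$, a set pointer $d$, a term $t$ with $\operatorname{rk}(t)\le\beta$, $f\in F_\beta$ and $w\in\omega$, the tuple $u=(\beta,d,t,f,w)$ is an element descriptor of level $\beta$. To define $u[x]$, let
\[t^f=E(d)\wedge I(\mu(d),\beta,f)\wedge t,\]
a term of rank $\beta$. It says that the switch is on and that the least element of the candidate's set $d$ has code $f$. The element $u$ is meant to have code $f$, unless row $w$ of $t^f$ has a true entry; in that case it is to differ from $\mu(d)$ at a fresh coordinate. We reserve one coordinate for each possible least witness. Let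
\[m_f=\max(\{0\}\cup\{i:(\gamma,i)\in\operatorname{dom}f\text{ for some }\gamma\}).\]
For each $s$ admissible for $t^f,w$, regarded as a natural number, put
\[\Lambda_s=\Lambda(t^f,w,s),\qquad\gamma_s=\operatorname{rk}(\Lambda_s),\qquad x_s=(\gamma_s,\,m_f+1+s).\]
By \eqref{eq:rank}, $\gamma_s<\beta$. The second entries show that the $x_s$ are distinct members of $X_\beta\setminus\operatorname{dom}f$, and $(\gamma,i)$ is of the form $x_s$ if and only if $i>m_f$, the number $s=i-m_f-1$ is admissible and $\gamma=\gamma_s$, which is decidable. Define
\[u[x_s]=V(\gamma_s,(\mu(d),x_s),\Lambda_s),\qquad u[x]=M(\ell(x),f(x))\ \text{ for all other }x\in X_\beta.\]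
When we speak of an active $s$ for $u$, we mean active for $t^f,w$ in the sense of Lemma~\ref{lem:least}.

The forest $\mathcal A$ is generated by $Z_e=V(\lambda,[e],\top)$.

\begin{lemma}\label{lem:comp}
The set of nodes of $\mathcal A$ is infinite and c.e., and the relations are decidable on it, uniformly in $L$.
\end{lemma}

\begin{proof}
The map $(a,x)\mapsto a[x]$ is computable by Lemma~\ref{lem:entries} and the remarks above. Membership in $\operatorname{mem}_e(Z)$ is decidable unless $Z$ has the form $V(0,d,t)$, and then it is c.e. The relations can be read off the sequences. Since $\lambda>0$, the sets $Z_e$ have members.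
\end{proof}

\section{Well-founded levels}\label{sec:wf}

Fix $e$; evaluation, truth and membership are relative to $e$. We assign codes to all descriptors of level $\alpha\in W$ by recursion on $\alpha$, first to element descriptors and then to set descriptors:
\begin{align*}
\operatorname{cod}(\alpha,g)&=g,\\
\operatorname{cod}(u)&=\text{the function }x\mapsto\operatorname{cod}(u[x])\text{ on }X_\alpha,\ \text{ for }u=(\alpha,d,t,f,w),\\
\operatorname{cod}(M(\alpha,S))&=S,\\
\operatorname{cod}(V(\alpha,d,t))&=F_\alpha\setminus\{\operatorname{cod}(u):u\in\operatorname{mem}_e(V(\alpha,d,t))\}.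
\end{align*}
For every element descriptor $a$ of level $\alpha\in W$ and $x\in X_\alpha$ we then have
\begin{equation}\label{eq:cod}
\operatorname{cod}(a)(x)=\operatorname{cod}(a[x]).
\end{equation}
The first lemma says that these objects are codes in the sense of Section~\ref{sec:codes}. It is the general form of (i) in Section~\ref{sec:idea}.

\begin{lemma}\label{lem:cod}
Let $e$ be arbitrary and $\alpha\in W$.
\begin{enumerate}
\item[(a)] If $u=(\alpha,d,t,f,w)$, then $\operatorname{cod}(u)\in F_\alpha$, and $\operatorname{cod}(u)=f$ if no $s$ is active for $u$.
\item[(b)] $\operatorname{cod}(V(\alpha,d,t))\in C_\alpha$, and $\operatorname{cod}(V(\alpha,d,t))=\delta_\alpha$ if $t$ is not true.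
\item[(c)] For every set descriptor $Z$ of level $\alpha$, the codes of the members of $Z$ are exactly the elements of $F_\alpha\setminus\operatorname{cod}(Z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove (a) and (b) by induction on $\alpha$. Let $\alpha=0$. Part (a) is vacuous. The code of $V(0,d,t)$ is $\emptyset$ if $(0,\varepsilon)$ is a member and $\{\varepsilon\}=\delta_0$ if there is no member, and the latter is the case if $t$ is not true.

Let $\alpha>0$ and $u=(\alpha,d,t,f,w)$. All $\gamma_s$ lie in $W$. If $x$ is not of the form $x_s$, then $\operatorname{cod}(u)(x)=f(x)$. By the induction hypothesis $\operatorname{cod}(u[x_s])\in C_{\gamma_s}$, and if $s$ is not active, then $\operatorname{cod}(u[x_s])=\delta_{\gamma_s}=f(x_s)$. By Lemma~\ref{lem:least}(b), $\operatorname{cod}(u)$ differs from $f$ in at most one place, so it lies in $F_\alpha$ by (C3). This proves (a).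

For (b), let $f\in F_\alpha$ be such that $t^f$ is not true. Then there is $w$ such that no $t^f_{w,v}$ is true. By Lemma~\ref{lem:least}(a) no $s$ is active for $(\alpha,d,t,f,w)$, so this member has code $f$, and $f\notin\operatorname{cod}(V(\alpha,d,t))$. Hence $\operatorname{cod}(V(\alpha,d,t))\subseteq\{f\in F_\alpha:t^f\text{ is true}\}$. If $t^f$ is true, then so are $I(\mu(d),\alpha,f)$ and $t$. So the set on the right has at most one element by Lemma~\ref{lem:uniqcode}, and it is empty if $t$ is not true.

Part (c) holds for $M(\alpha,S)$ by definition. For $V(\alpha,d,t)$ it holds because all members have codes in $F_\alpha$.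
\end{proof}

Now let $e$ be good with structure $\mathcal D$. For $\alpha\in W$, $b\in\omega$ and $g\in F_\alpha$ write $b\Vdash_\alpha g$ if $I(b,\alpha,g)$ is true. A set $Y\subseteq\omega$ \emph{matches} $S\in C_\alpha$ \emph{on level $\alpha$} if
\[\forall b\in Y\ \exists g\in F_\alpha\setminus S\ (b\Vdash_\alpha g)\qquad\text{and}\qquad\forall g\in F_\alpha\setminus S\ \exists b\in Y\ (b\Vdash_\alpha g).\]
Let $\mathcal D[a,x]=\{b:R^{\mathcal D}_x(a,b)\}$. Since $\varphi_e$ evaluates $R_x(a,b)$ correctly, the rows $(x,1,b)$ of $I(a,\beta,g)$ express the first condition for $Y=\mathcal D[a,x]$ and $S=g(x)$, and the rows $(x,2,g')$ express the second. Therefore, for $\beta\in W$,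
\begin{equation}\label{eq:unpack}
a\Vdash_\beta g\iff\text{for all }x\in X_\beta,\ \mathcal D[a,x]\text{ matches }g(x)\text{ on level }\ell(x);
\end{equation}
for $\beta=0$ both sides hold trivially. The next lemma is the diagonalization, the general form of (ii).

\begin{lemma}\label{lem:diag}
Let $e$ be good with structure $\mathcal D$, let $\alpha\in W$, and let $t$ be a true term with $\operatorname{rk}(t)\le\alpha$. Then $d^{\mathcal D}$ does not match $\operatorname{cod}(V(\alpha,d,t))$ on level $\alpha$.
\end{lemma}

\begin{proof}
We use induction on $\alpha$. Put $Y=d^{\mathcal D}$ and $S=\operatorname{cod}(V(\alpha,d,t))$.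

Let $\alpha=0$. Since $b\Vdash_0\varepsilon$ for all $b$, a set matches $\emptyset$ if and only if it is nonempty, and it matches $\{\varepsilon\}$ if and only if it is empty. If $Y=\emptyset$, then $\operatorname{eval}(E(d))=0$ and $\operatorname{eval}(t)=1$, so $S=\emptyset$. If $Y\ne\emptyset$, then $\operatorname{eval}(E(d))=1$, so $S=\{\varepsilon\}$. In both cases $Y$ does not match $S$.

Let $\alpha>0$ and suppose that $Y$ matches $S$. Since $S$ is finite and $F_\alpha$ is infinite, $F_\alpha\setminus S\ne\emptyset$, so $Y\ne\emptyset$. Let $k=\operatorname{val}(\mu(d))\in Y$. Then $k\Vdash_\alpha g$ for some $g\in F_\alpha\setminus S$, and by Lemma~\ref{lem:cod}(c) $g=\operatorname{cod}(u)$ for some $u=(\alpha,d,t,f,w)$.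

Suppose some $s$ is active for $u$. The set pointer $(\mu(d),x_s)$ denotes $\mathcal D[k,x_s]$. By the induction hypothesis for $u[x_s]=V(\gamma_s,(\mu(d),x_s),\Lambda_s)$, the set $\mathcal D[k,x_s]$ does not match $\operatorname{cod}(u[x_s])=g(x_s)$. By \eqref{eq:unpack} this contradicts $k\Vdash_\alpha g$.

Suppose no $s$ is active for $u$. Then $g=f$ by Lemma~\ref{lem:cod}(a). By Lemma~\ref{lem:least}(c) no $t^f_{w,v}$ is true, so $t^f$ is not true. Its conjuncts $E(d)$ and $t$ are true, so $I(\mu(d),\alpha,f)$ is not true, and by Lemma~\ref{lem:basic}(d) $I(k,\alpha,f)$ is not true. This contradicts $k\Vdash_\alpha g=f$.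
\end{proof}

\begin{proposition}\label{prop:wf}
If $L$ is well-ordered, then there is no good $e$ whose structure is isomorphic to $\mathcal A$.
\end{proposition}

\begin{proof}
Here $W=L$. Let $e$ be good with structure $\mathcal D$ and suppose $h\colon\mathcal A\cong\mathcal D$. We claim that for every node $a$ of $\mathcal A$ with first entry $e$, of level $\beta$ and with descriptor of code $g$, we have $h(a)\Vdash_\beta g$. We use induction on $\beta$. Let $x\in X_\beta$ and $\gamma=\ell(x)$. The set $\mathcal D[h(a),x]$ consists of the $h(a')$ with $a'$ an $R_x$-successor of $a$. By Lemma~\ref{lem:cod}(c) and \eqref{eq:cod}, the codes of the descriptors of these $a'$ are exactly the elements of $F_\gamma\setminus g(x)$. By the induction hypothesis each $h(a')$ satisfies $h(a')\Vdash_\gamma g'$ for the code $g'$ of $a'$. So $\mathcal D[h(a),x]$ matches $g(x)$, and \eqref{eq:unpack} gives the claim.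

The codes of the nodes in $U_e^{\mathcal A}$ are exactly the elements of $F_\lambda\setminus\operatorname{cod}(V(\lambda,[e],\top))$. By the claim, $[e]^{\mathcal D}=U^{\mathcal D}_e=h[U_e^{\mathcal A}]$ matches $\operatorname{cod}(V(\lambda,[e],\top))$ on level $\lambda$. This contradicts Lemma~\ref{lem:diag}.
\end{proof}

The answers of $\varphi_e$ to existential questions enter through $E(d)$ and $\mu(d)$, and the negative answers are acted upon in the sets $V(0,d,t)$. They cannot be dispensed with: $\mathcal A$ is computable, so the proposition fails for candidates that answer only the atomic questions.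

\section{Ill-founded orders}\label{sec:ill}

Let $L$ be not well-ordered, and fix any $e$. An element descriptor $a$ of level $\beta\notin W$ has no code, but its successor sets at coordinates of level in $W$ do. All of $W$ lies below $\beta$. Let $X_W=\{(\gamma,i):\gamma\in W,\ i\in\omega\}\subseteq X_\beta$, and let the \emph{pattern} of $a$ be the function $x\mapsto\operatorname{cod}(a[x])$ on $X_W$. Let $\Pi$ be the set of functions $\pi$ on $X_W$ with $\pi(x)\in C_{\ell(x)}$ for all $x$ and $\pi(x)=\delta_{\ell(x)}$ for all but finitely many $x$.

\begin{lemma}\label{lem:pattern}
Let $Z$ be a set descriptor of level $\alpha\notin W$. The patterns of the members of $Z$ are exactly the elements of $\Pi$.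
\end{lemma}

\begin{proof}
The pattern of $(\alpha,f)$ is the restriction of $f$ to $X_W$, which lies in $\Pi$. Let $u=(\alpha,d,t,f,w)$ and $x\in X_W$. If $x$ is not of the form $x_s$, then $\operatorname{cod}(u[x])=f(x)$. If $x=x_s$, then $\gamma_s\in W$, and by Lemma~\ref{lem:cod}(b) $\operatorname{cod}(u[x_s])$ lies in $C_{\gamma_s}$ and equals $\delta_{\gamma_s}$ unless $s$ is active. At most one $s$ is active by Lemma~\ref{lem:least}(b). So the pattern of $u$ lies in $\Pi$.

Conversely, let $\pi\in\Pi$, and let $f\in F_\alpha$ be the restriction of $\pi$ to the coordinates where it is not the default. By Lemma~\ref{lem:W} choose $\alpha'<\alpha$ with $\alpha'\notin W$. Then $\alpha'>0$, so $\delta_{\alpha'}=\emptyset$, and no coordinate of level $\alpha'$ is in $\operatorname{dom}f$.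

Let $Z=M(\alpha,S)$. The functions $f_i=f\cup\{((\alpha',i),\{\varepsilon\})\}$, $i\in\omega$, are distinct members of $F_\alpha$ that agree with $\pi$ on $X_W$. Since $S$ is finite, some $f_i$ is not in $S$, and $(\alpha,f_i)$ is a member of $Z$ with pattern $\pi$.

Let $Z=V(\alpha,d,t)$. We choose a row $w$ of $t^f$ all of whose entries have rank outside $W$. Let $x=(\alpha',0)$. Then $f(x)=\emptyset$, so $\varepsilon\in F_{\alpha'}\setminus f(x)$. Let $w=(2,(x,2,\varepsilon))$, which selects the second conjunct $I(\mu(d),\alpha,f)$ of $t^f$ and its row $(x,2,\varepsilon)$. For every $v$ the entry $t^f_{w,v}=R_x(\mu(d),v)\wedge I(v,\alpha',\varepsilon)$ has rank exactly $\alpha'$. By \eqref{eq:rank}, for $u=(\alpha,d,t,f,w)$ all $x_s$ have level $\alpha'\notin W$. Hence $u[y]=M(\ell(y),f(y))$ for all $y\in X_W$, and $u$ has pattern $\pi$.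
\end{proof}

\begin{proposition}\label{prop:ill}
If $L$ is not well-ordered, then $\mathcal A\cong\mathcal B$.
\end{proposition}

\begin{proof}
It suffices to find, for each $e$, an isomorphism between the parts of $\mathcal A$ and $\mathcal B$ consisting of the nodes with first entry $e$. Fix $e$. For element descriptors write $a\approx a'$ if they have the same level $\beta$ and the same code (if $\beta\in W$) or the same pattern (if $\beta\notin W$). For set descriptors write $Z\approx Z'$ if they have the same level $\alpha$ and, in case $\alpha\in W$, the same code.

First, if $Z\approx Z'$, then there is a bijection $\operatorname{mem}_e(Z)\times\omega\to\operatorname{mem}_e(Z')\times\omega$ that preserves the $\approx$-class of the first entry. Indeed, $\operatorname{mem}_e(Z)$ and $\operatorname{mem}_e(Z')$ meet the same $\approx$-classes, by Lemma~\ref{lem:cod}(c) if $\alpha\in W$ and by Lemma~\ref{lem:pattern} if $\alpha\notin W$, and a class that is met contributes a countably infinite set of pairs on each side.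

Second, if $a\approx a'$ have level $\beta$ and $x\in X_\beta$, then $a[x]\approx a'[x]$. Both have level $\ell(x)$. If $\ell(x)\notin W$, nothing more is required. If $\ell(x)\in W$, the codes agree by \eqref{eq:cod} if $\beta\in W$, and by the definition of the pattern if $\beta\notin W$.

By Lemma~\ref{lem:W}, $\lambda\notin W$, so $V(\lambda,[e],\top)\approx M(\lambda,\emptyset)$, and the first fact gives a bijection $U_e^{\mathcal A}\to U_e^{\mathcal B}$ that preserves the $\approx$-classes of descriptors. If a node $b$ of depth $r$ has been mapped to $b'$ with $\approx$-equivalent descriptor, then for each $x$ below their common level the two facts give such a bijection between the $R_x$-successors of $b$ and of $b'$, and neither node has other successors. This defines the map on depth $r+1$. Every node has finite depth, so the union of these maps is an isomorphism.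
\end{proof}

\begin{remark}
The uniqueness of witnesses is needed here. Suppose we reserved one coordinate $x_v$ for each entry $t^f_{w,v}$ and used this entry itself as the switch. For $w=(1,w')$ all entries equal $E(d)$. Let $e$ be good with structure $\mathcal D\cong\mathcal B$ and $d=[e]$. Every node of $\mathcal B$ has successors at only finitely many coordinates of level $0$, so $\mu(d)$ would have none at almost all $x_v$, and the root $(\lambda,d,\top,f,w)$ of $\mathcal A$ would get successors at infinitely many coordinates of level $0$. Then $\mathcal A\not\cong\mathcal B$.
\end{remark}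

\section{Coding in the finite language}\label{sec:finite}

We replace labels by lengths of paths. For $\mathcal C\in\{\mathcal A,\mathcal B\}$ let $\mathcal C^*$ be the following $\mathcal L_0$-structure (Figure~\ref{fig:coding}). Its elements are the nodes of $\mathcal C$, which are exactly the elements satisfying $\mathrm{Nd}$, and the following new points.
\begin{itemize}
\item For a node $b$ with predecessor $a$ and incoming label $n$: \emph{path points} $p(b,1),\dots,p(b,n)$ with $a\,T\,p(b,1)\,T\cdots T\,p(b,n)\,T\,b$; if $n=0$, just $a\,T\,b$.
\item For a root $b\in U_e$: path points $p(b,0),\dots,p(b,e)$ with $p(b,0)\,T\cdots T\,p(b,e)\,T\,b$. The predicate $\mathrm{Rt}$ holds exactly of the points $p(b,0)$.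
\item For every node $a$ and $j\in\omega$ a \emph{ray}: \emph{ray points} $r(a,j,i)$, $i\ge1$, with $a\,T\,r(a,j,1)$ and $r(a,j,i)\,T\,r(a,j,i+1)$.
\end{itemize}
There are no other $T$-edges. The rays serve the decidability of $\mathcal B^*$: near a node, a long path to a successor looks like a ray, so the local picture does not depend on whether the node has successors with large labels.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,>=stealth]
\node[draw,rectangle,inner sep=2.5pt,label=right:{$\mathrm{Rt}$}] (r) at (0,2) {};
\node[draw,circle,inner sep=1.8pt] (p) at (0,1) {};
\node[fill,circle,inner sep=2.2pt,label=above right:{$a$}] (a) at (0,0) {};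
\node[draw,circle,inner sep=1.8pt] (q1) at (-2,-1) {};
\node[draw,circle,inner sep=1.8pt] (q2) at (-2,-2) {};
\node[fill,circle,inner sep=2.2pt,label=left:{$b$}] (b) at (-2,-3) {};
\node[fill,circle,inner sep=2.2pt,label=left:{$c$}] (c) at (0,-1) {};
\node[draw,circle,inner sep=1.8pt] (s1) at (2,-1) {};
\node[draw,circle,inner sep=1.8pt] (s2) at (2,-2) {};
\node (s3) at (2,-3) {$\vdots$};
\draw[->] (r)--(p); \draw[->] (p)--(a);
\draw[->] (a)--(q1); \draw[->] (q1)--(q2); \draw[->] (q2)--(b);
\draw[->] (a)--(c);
\draw[->] (a)--(s1); \draw[->] (s1)--(s2); \draw[->] (s2)--(s3);
\end{tikzpicture}
\caption{Labels coded by path lengths. Arrows are $T$-edges, filled points satisfy $\mathrm{Nd}$, and the square satisfies $\mathrm{Rt}$. The picture shows a root $a\in U_1$ (two points above it), a node $b$ with $R_2(a,b)$ (two points in between), a node $c$ with $R_0(a,c)$, and one of the infinitely many rays at $a$.}\label{fig:coding}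
\end{figure}

By Lemma~\ref{lem:comp} the elements of $\mathcal A^*$ form an infinite c.e.\ set on which $T,\mathrm{Nd},\mathrm{Rt}$ are decidable, so $\mathcal A^*$ is computable uniformly in $L$. The elements of $\mathcal B^*$ form an infinite decidable set.

\begin{proposition}\label{prop:star}
If $L$ is not well-ordered, then $\mathcal A^*\cong\mathcal B^*$. If $L$ is well-ordered, then $\mathcal A^*$ has no $1$-decidable presentation.
\end{proposition}

\begin{proof}
An isomorphism $h\colon\mathcal A\cong\mathcal B$ preserves predecessors and incoming labels, so it extends by $p(b,i)\mapsto p(h(b),i)$ and $r(a,j,i)\mapsto r(h(a),j,i)$ to an isomorphism $\mathcal A^*\cong\mathcal B^*$. The first statement follows from Proposition~\ref{prop:ill}.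

For the second, consider the existential formulas
\begin{align*}
\rho_n(a,b)&:\ \exists z_1\dots z_n\,\bigl(a\,T\,z_1\,T\cdots T\,z_n\,T\,b\ \wedge\ \textstyle\bigwedge_i\neg\mathrm{Nd}(z_i)\bigr),\\
\upsilon_k(b)&:\ \exists z_0\dots z_k\,\bigl(\mathrm{Rt}(z_0)\ \wedge\ z_0\,T\cdots T\,z_k\,T\,b\ \wedge\ \textstyle\bigwedge_i\neg\mathrm{Nd}(z_i)\bigr).
\end{align*}
Every element of $\mathcal A^*$ has at most one $T$-predecessor, so the $T$-path going backward from a node $b$ is unique. If $b$ has predecessor $a'$ and incoming label $n'$, the path runs through $n'$ points outside $\mathrm{Nd}$ and $\mathrm{Rt}$ and then reaches $a'$. If $b\in U_e$, it runs through $e+1$ points outside $\mathrm{Nd}$, of which only the last satisfies $\mathrm{Rt}$, and stops. Hence for nodes $a,b$, $\rho_n(a,b)$ holds in $\mathcal A^*$ if and only if $R_n(a,b)$ holds in $\mathcal A$, and $\upsilon_k(b)$ holds if and only if $U_k(b)$ does.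

Suppose $\mathcal D_0\cong\mathcal A^*$ is $1$-decidable. Identify the infinite computable set $\mathrm{Nd}^{\mathcal D_0}$ computably with $\omega$, and define $R_n$ and $U_k$ on it by $\rho_n$ and $\upsilon_k$. The resulting $\mathcal L$-structure $\mathcal D$ is isomorphic to $\mathcal A$. The four kinds of questions of Section~\ref{sec:terms} are expressed in $\mathcal D_0$ by $\rho_n(a,b)$, $\upsilon_k(a)$, $\exists b\,(\mathrm{Nd}(b)\wedge\rho_n(a,b))$ and $\exists a\,(\mathrm{Nd}(a)\wedge\upsilon_k(a))$, which are $\Sigma_1$ formulas computable from $n$ and $k$. So some $\varphi_e$ answers them all correctly, and $e$ is good with structure $\mathcal D\cong\mathcal A$. By Proposition~\ref{prop:wf}, $L$ is not well-ordered.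
\end{proof}

\section{Decidability of $\mathcal B^*$}\label{sec:dec}

Write $\mathcal N=\mathcal B^*$. A formula of quantifier rank $r$ (the maximal nesting depth of quantifiers) depends only on neighborhoods of bounded radius of its parameters. We show that the possible neighborhoods can be computed, and that from a tuple $\bar a$ and $r$ one can compute a finite set of elements that represents all possible witnesses for a quantifier. No well-foundedness of $L$ is used, since only bounded depth is ever inspected.

If $z\,T\,z'$, call $z'$ a \emph{child} of $z$. The undirected graph of $T$ is a forest. Each component has a top element, its $\mathrm{Rt}$ point, and every element has finite depth below it. \emph{Ancestors} and \emph{descendants} of $z$ include $z$. An element records its position, so we can compute its kind (node, path point, ray point), its ancestors, and in particular the top of its component. The shortest path between two elements of a component goes up to their lowest common ancestor and then down. Let $D_q(z)$ be the substructure of descendants of $z$ at depth at most $q$ below $z$.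

\begin{lemma}\label{lem:copies}
An element outside $\mathrm{Nd}$ has exactly one child, computable from it. If $z\in\mathrm{Nd}$ and $z'$ is a child of $z$, then infinitely many children of $z$ have a tree of descendants isomorphic to that of $z'$. Every component of $\mathcal N$ is isomorphic to infinitely many components.
\end{lemma}

\begin{proof}
The first statement is read off the definition. The tree of descendants of a node depends, up to isomorphism, only on its descriptor $(\beta,f)$. If $z'$ starts a ray, take the other rays at $z$. If $z'$ starts the path to a successor $b$ of $z$, take the paths to the nodes that differ from $b$ only in the last copy number. For components, vary the copy number of the root.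
\end{proof}

\subsection*{Types of bounded depth}
Let $\mathrm{Nd}(z),\mathrm{Rt}(z)\in\{0,1\}$ denote truth values, and define
\[\operatorname{tp}_0(z)=(\mathrm{Nd}(z),\mathrm{Rt}(z)),\qquad\operatorname{tp}_{q+1}(z)=(\mathrm{Nd}(z),\mathrm{Rt}(z),\{\operatorname{tp}_q(z'):z'\text{ a child of }z\}).\]
For each $q$ there are finitely many possible values. For a value $\tau$ of $\operatorname{tp}_{q+1}$ let $\operatorname{ch}(\tau)$ be its third entry. Types do not count children, and by Lemma~\ref{lem:copies} they need not: for $z\in\mathrm{Nd}$ each value of $\operatorname{tp}_q$ is taken by no child or by infinitely many children of $z$.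

A \emph{chain} is a sequence $z_0,\dots,z_k$ in which $z_{j+1}$ is a child of $z_j$. For $k\le q$ its \emph{$q$-profile} is $(\operatorname{tp}_{q-j}(z_j))_{j\le k}$. A $q$-profile $(\tau_0,\dots,\tau_k)$ satisfies $\tau_{j+1}\in\operatorname{ch}(\tau_j)$. Conversely, if $\operatorname{tp}_q(z)=\tau_0$, $k\le q$ and $\tau_{j+1}\in\operatorname{ch}(\tau_j)$ for $j<k$, then choosing children one at a time gives a chain starting at $z$ with $q$-profile $(\tau_0,\dots,\tau_k)$.

\begin{lemma}\label{lem:profile}
If the chains $z_0,\dots,z_k$ and $z'_0,\dots,z'_k$, $k\le q$, have the same $q$-profile, then there is an isomorphism $D_q(z_0)\cong D_q(z'_0)$ taking $z_j$ to $z'_j$ for all $j\le k$.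
\end{lemma}

\begin{proof}
We use induction on $q$. For $q=0$ the structures are single points with the same unary type. For $q+1$, the children of $z_0$ and of $z_0'$ take the same values of $\operatorname{tp}_q$. If $z_0,z_0'\in\mathrm{Nd}$, each value is taken by a countably infinite set of children on both sides; otherwise there is one child on each side. So there is a $\operatorname{tp}_q$-preserving bijection $y\mapsto y'$ between the children, and if $k\ge1$ we can arrange $z_1\mapsto z_1'$, since $\operatorname{tp}_q(z_1)=\operatorname{tp}_q(z_1')$. The induction hypothesis gives isomorphisms $D_q(y)\cong D_q(y')$, and for $y=z_1$ one that takes $z_j$ to $z_j'$ for $1\le j\le k$. Their union, together with $z_0\mapsto z_0'$, is as required.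
\end{proof}

A node has infinitely many children, so its type cannot be found by search. The key to computing it is that the finite sets omitted on positive levels do not influence types.

\begin{lemma}\label{lem:types}
Uniformly in $L$, $\operatorname{tp}_q(z)$ is computable from $z$ and $q$, and the finite set $\mathcal R_q=\{\operatorname{tp}_q(z):z\in\mathcal N\}$ is computable from $q$.
\end{lemma}

\begin{proof}
\emph{Points outside $\mathrm{Nd}$.} Let $\operatorname{bl}_0=(0,0)$, $\operatorname{bl}_{q+1}=(0,0,\{\operatorname{bl}_q\})$, and $\operatorname{pre}^0(\tau)=\tau$, $\operatorname{pre}^{j+1}(\tau)=(0,0,\{\operatorname{pre}^j(\tau)\})$. By induction on $q$, a ray point has $\operatorname{tp}_q=\operatorname{bl}_q$, and a point $z\notin\mathrm{Rt}$ that is $b$ itself or a path point $p(b,i)$, at distance $j\ge0$ above the node $b$, has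
\begin{equation}\label{eq:path}
\operatorname{tp}_q(z)=\operatorname{pre}^j(\operatorname{tp}_{q-j}(b))\ \text{ if }j\le q,\qquad\operatorname{tp}_q(z)=\operatorname{bl}_q\ \text{ if }j>q.
\end{equation}
For an $\mathrm{Rt}$ point the same holds with the outermost $\mathrm{Rt}$-entry changed to $1$; we write $\tau^{+}$ for the result of this change. It remains to compute the types of nodes.

\emph{Nodes.} Let $Y_q^\beta=\{x\in X_\beta:\langle x\rangle<q\}$, a finite set computable from $q$ and $\beta$. For $Y\subseteq X_\lambda$ let $Y|_0$ be the set of its members of level $0$. For $f\in F_\beta$ let $P_q(f)=\{x\in Y^\beta_q|_0:f(x)=\emptyset\}$; these are the coordinates of level $0$ with small label at which a node $(\beta,f)$ has successors. Define a computable function $\Phi(q,Y,P)$, for finite $Y\subseteq X_\lambda$ and $P\subseteq Y|_0$, by $\Phi(0,Y,P)=(1,0)$ and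
\[\Phi(q+1,Y,P)=\bigl(1,0,\{\operatorname{bl}_q\}\cup\{\operatorname{pre}^{\langle x\rangle}(\tau):x\in Y,\ \langle x\rangle\le q,\ \tau\in Q_x\}\bigr),\]
where, with $q'=q-\langle x\rangle$ and $Y'=\{y\in Y:\langle y\rangle<q',\ \ell(y)<\ell(x)\}$,
\[Q_x=\begin{cases}\emptyset&\text{if }\ell(x)=0,\ x\notin P,\\ \{\Phi(q',Y',P'):P'\subseteq Y'|_0\}&\text{otherwise.}\end{cases}\]
We claim that a node with descriptor $(\beta,f)$ has $\operatorname{tp}_q=\Phi(q,Y^\beta_q,P_q(f))$. This holds for $q=0$. Assume it for all numbers up to $q$, and consider the values of $\operatorname{tp}_q$ on the children of the node. The first points of rays give $\operatorname{bl}_q$. Every other child lies at distance $n=\langle x\rangle$ above an $R_x$-successor $b$, for some $x\in X_\beta$. By \eqref{eq:path} it gives $\operatorname{bl}_q$ if $n>q$, which adds nothing, and $\operatorname{pre}^n(\operatorname{tp}_{q-n}(b))$ if $n\le q$, that is, if $x\in Y=Y^\beta_{q+1}$. So we have to show for such $x$, with $\gamma=\ell(x)$ and $q'=q-n$, that $Q_x$ is the set of $\operatorname{tp}_{q'}$-values of nodes with descriptors $(\gamma,g)$, $g\in F_\gamma\setminus f(x)$. Since $\gamma<\beta$ and $q'\le q$,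 we have $Y'=Y^\gamma_{q'}$, and by the induction hypothesis the set of these values is $\{\Phi(q',Y',P_{q'}(g)):g\in F_\gamma\setminus f(x)\}$.

If $\gamma=0$ and $x\notin P_{q+1}(f)$, then $f(x)=\{\varepsilon\}$ and there is no such $g$. If $\gamma=0$ and $x\in P_{q+1}(f)$, then $g=\varepsilon$, $Y'=\emptyset$, and both sets are $\{\Phi(q',\emptyset,\emptyset)\}$. Let $\gamma>0$ and $P'\subseteq Y'|_0$. For each of the infinitely many $i$ with $\langle0,i\rangle\ge q'$, the function $g_i\in F_\gamma$ with domain $P'\cup\{(0,i)\}$ and constant value $\emptyset$ has $P_{q'}(g_i)=P'$. As $f(x)$ is finite, some $g_i$ lies outside $f(x)$. So every $P'\subseteq Y'|_0$ occurs, and the claim is proved. Hence $\operatorname{tp}_q(z)$ is computable for all $z$.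

\emph{Realized types.} Every descriptor $(\beta,g)$, $\beta\in L$, $g\in F_\beta$, occurs at nodes with arbitrarily large incoming label. For $\beta=\lambda$ take roots in $U_e$ with $e$ large; in fact $(\lambda,g)$ occurs in every $U_e$. For $\beta<\lambda$ take $x=(\beta,i)$ with $\langle x\rangle$ large and $f\in F_\lambda$ with $f(x)=\emptyset$ (let $f=\varepsilon$ if $\beta>0$, and $f=\{(x,\emptyset)\}$ if $\beta=0$); the $R_x$-successors of a root with descriptor $(\lambda,f)$ have all descriptors of level $\beta$. Every $P\subseteq Y^\beta_q|_0$ equals $P_q(g)$ for the function $g\in F_\beta$ with domain $P$ and constant value $\emptyset$. So the set of $\operatorname{tp}_q$-values of nodes of level $\beta$ is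
\[\Theta_q(\beta)=\{\Phi(q,Y^\beta_q,P):P\subseteq Y^\beta_q|_0\},\]
which depends only on $q$ and $Y^\beta_q$. Let $\Gamma_q$ be the finite set consisting of $\lambda$ and the levels of the members of $Y^\lambda_q$. Given $\beta$, let $\gamma$ be the least element of $\Gamma_q$ with $\gamma\ge\beta$. No member of $Y^\lambda_q$ has level in the interval $[\beta,\gamma)$, so $Y_q^\beta=Y_q^\gamma$. Therefore the set of types of nodes, $\Theta_q=\bigcup_{\beta\in L}\Theta_q(\beta)=\bigcup_{\gamma\in\Gamma_q}\Theta_q(\gamma)$, is computable.

A node $b$ with incoming label $n$ has path points outside $\mathrm{Rt}$ at the distances $1,\dots,n$ above it, and if $b\in U_e$ its $\mathrm{Rt}$ point is at distance $e+1$. By \eqref{eq:path} and the previous paragraph, the points outside $\mathrm{Nd}$ and $\mathrm{Rt}$ realize exactly $\operatorname{bl}_q$ and the $\operatorname{pre}^j(\tau)$ with $1\le j\le q$, $\tau\in\Theta_{q-j}$; the $\mathrm{Rt}$ points realize exactly $\operatorname{bl}_q^+$ and the $\operatorname{pre}^j(\tau)^+$ with $1\le j\le q$, $\tau\in\Theta_{q-j}(\lambda)$. Together with $\Theta_q$ these form $\mathcal R_q$.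
\end{proof}

\subsection*{Locality}
Let $\operatorname{dist}$ be the distance in the undirected graph of $T$, and let $B_\rho(\bar a)$ be the substructure of the elements at distance at most $\rho$ from some entry of $\bar a$. Let $\rho_0=0$ and $\rho_{r+1}=3\rho_r+1$. Write $\bar a\sim_r\bar b$ if there is an isomorphism $B_{\rho_r}(\bar a)\to B_{\rho_r}(\bar b)$ taking $\bar a$ to $\bar b$. The radii are chosen so that a new point $c$ either is so far from $\bar a$ that $B_{\rho_r}(c)$ does not touch $B_{\rho_r}(\bar a)$, or is so near that $B_{\rho_r}(c)\subseteq B_{\rho_{r+1}}(\bar a)$. Call $c$ \emph{$\rho$-near} $\bar a$ if $\operatorname{dist}(c,a_i)\le2\rho+1$ for some $i$, and \emph{$\rho$-far} from $\bar a$ otherwise. If $c$ is $\rho$-far from $\bar a$, then $B_\rho(c)$ and $B_\rho(\bar a)$ have no common point and no edge between them, since either would give a path of length at most $2\rho+1$.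

\begin{lemma}\label{lem:local}
If $\bar a\sim_r\bar b$, then $\bar a$ and $\bar b$ satisfy the same formulas of quantifier rank at most $r$ in $\mathcal N$.
\end{lemma}

\begin{proof}
We use induction on $r$. Tuples with $\bar a\sim_r\bar b$ satisfy the same atomic formulas, which settles $r=0$. A formula of rank at most $r+1$ is a Boolean combination of atomic formulas and formulas $\exists y\,\psi$ with $\psi$ of rank at most $r$. As $\sim_{r+1}$ is symmetric, it suffices to show: if $\bar a\sim_{r+1}\bar b$ via $\theta$, then for every $c$ there is $c'$ with $\bar ac\sim_r\bar bc'$. Let $\rho=\rho_r$.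

Let $c$ be $\rho$-near $\bar a$, say $\operatorname{dist}(c,a_i)\le2\rho+1$, and put $c'=\theta(c)$. A shortest path from $a_i$ to $c$, and all paths of length at most $\rho$ starting at $c$ or at an entry of $\bar a$, lie in $B_{3\rho+1}(\bar a)$, so $\theta$ maps them to paths of the same length. Hence $\theta$ maps $B_\rho(\bar ac)$ into $B_\rho(\bar bc')$, and $\operatorname{dist}(c',b_i)\le2\rho+1$. The same argument for $\theta^{-1}$ and $c'$ shows that $\theta^{-1}$ maps $B_\rho(\bar bc')$ into $B_\rho(\bar ac)$. So $\theta$ restricts to an isomorphism between these balls.

Let $c$ be $\rho$-far from $\bar a$. By Lemma~\ref{lem:copies} there is an isomorphism $\eta$ from the component of $c$ onto a component containing no entry of $\bar b$. Put $c'=\eta(c)$, which is $\rho$-far from $\bar b$. As in the previous paragraph, $\theta$ restricts to an isomorphism $B_\rho(\bar a)\cong B_\rho(\bar b)$. The union of this restriction and $\eta\restriction B_\rho(c)$ shows $\bar ac\sim_r\bar bc'$.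
\end{proof}

\begin{lemma}\label{lem:finite}
From $\bar a$ and $r$ one can compute, uniformly in $L$, a finite set $G(\bar a,r)\subseteq\mathcal N$ such that for every $c\in\mathcal N$ there is $c'\in G(\bar a,r)$ with $\bar ac\sim_r\bar ac'$.
\end{lemma}

\begin{proof}
Let $\rho=\rho_r$, and let $C$ be the finite set of all ancestors of entries of $\bar a$. The set $G(\bar a,r)$ consists of $C$ and of representatives for the far and for the near points.

\emph{Far points.} The ball $B_\rho(c)$ is determined by the profile of the last $\rho+1$ ancestors of $c$. List all sequences $(\tau_0,\dots,\tau_h)$ with $h\le\rho$, $\tau_0\in\mathcal R_{2\rho}$, $\tau_{j+1}\in\operatorname{ch}(\tau_j)$ for $j<h$, and such that $h=\rho$ or the $\mathrm{Rt}$-entry of $\tau_0$ is $1$. The list is finite and computable by Lemma~\ref{lem:types}. For each sequence search for a chain $z'_0,\dots,z'_h$ with this $2\rho$-profile in a component containing no entry of $\bar a$, and put $z'_h$ into $G(\bar a,r)$. The search ends, because $\tau_0$ is realized in infinitely many components by Lemma~\ref{lem:copies}.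

Let $c$ be $\rho$-far from $\bar a$. Let $h$ be the minimum of $\rho$ and the depth of $c$, and let $z_0,\dots,z_h=c$ be the chain of the last $h+1$ ancestors of $c$. If $h<\rho$, then $z_0$ is an $\mathrm{Rt}$ point, so the $2\rho$-profile of this chain is in the list. Let $z_0',\dots,z'_h=c'$ be the chain chosen for it. Lemma~\ref{lem:profile} gives an isomorphism $\eta\colon D_{2\rho}(z_0)\cong D_{2\rho}(z_0')$ with $c\mapsto c'$. A path of length at most $\rho$ from $c$ cannot go above $z_0$, which is at distance $\rho$ above $c$ or is a top element, and it stays within depth $h+\rho\le2\rho$ below $z_0$. So $B_\rho(c)$ is the ball of radius $\rho$ about $c$ computed inside $D_{2\rho}(z_0)$. The same holds for $c'$ and $z_0'$, which is a top element if $h<\rho$. Hence $\eta$ restricts to $B_\rho(c)\cong B_\rho(c')$. Both $c$ and $c'$ are $\rho$-far from $\bar a$, so this restriction together with the identity on $B_\rho(\bar a)$ shows $\bar ac\sim_r\bar ac'$.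

\emph{Near points.} A near point outside $C$ lies in a subtree that branches off from $C$, and we exchange this subtree with a computed one. Let $q=3\rho$. For $v\in C$ let $A_v=\{\operatorname{tp}_q(z):z\text{ a child of }v,\ z\notin C\}$. This set is computable. If $v\in\mathrm{Nd}$, it equals $\operatorname{ch}(\operatorname{tp}_{q+1}(v))$, since every value taken by a child is taken by infinitely many children and $C$ is finite. If $v\notin\mathrm{Nd}$, there is one child to check. For $v\in C$ and $k\le2\rho$ list all sequences $(\tau_0,\dots,\tau_k)$ with $\tau_0\in A_v$ and $\tau_{j+1}\in\operatorname{ch}(\tau_j)$ for $j<k$. For each, search for a chain $z_0',\dots,z'_k$ with this $q$-profile such that $z_0'$ is a child of $v$ outside $C$, and put $z'_k$ into $G(\bar a,r)$. The search ends by the definition of $A_v$.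

Let $c\notin C$ with $\operatorname{dist}(c,a_i)\le2\rho+1$. The shortest path from $c$ to $a_i$ goes up to a common ancestor, which lies in $C$. Let $v$ be the lowest ancestor of $c$ in $C$ and let $v,z_0,\dots,z_k=c$ be the chain from $v$ to $c$. Then $z_0\notin C$ and $k+1\le2\rho+1$. Let $z_0',\dots,z'_k=c'$ be the chain chosen for $v$ and the $q$-profile of $z_0,\dots,z_k$. Lemma~\ref{lem:profile} gives an isomorphism $\eta\colon D_q(z_0)\cong D_q(z_0')$ with $z_0\mapsto z_0'$ and $c\mapsto c'$. Let $\mathcal N'$ be obtained from $\mathcal N$ by deleting the descendants of $z_0$ and $z_0'$ that are not in $D_q(z_0)\cup D_q(z_0')$. Let $\theta\colon\mathcal N'\to\mathcal N'$ be $\eta$ on $D_q(z_0)$, $\eta^{-1}$ on $D_q(z_0')$ if $z_0'\ne z_0$, and the identity elsewhere. The only edges joining these subtrees to the rest of $\mathcal N'$ are those from $v$ to $z_0$ and to $z_0'$, so $\theta$ is an automorphism of $\mathcal N'$. As $\mathcal N'$ is closed under ancestors, distances in $\mathcal N'$ agree with distances in $\mathcal N$, and $\theta$ preserves them. Since $z_0,z_0'\notin C$, no entry of $\bar a$ is a descendant of $z_0$ or $z_0'$, so $\theta$ fixes $\bar a$; and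 $\theta(c)=c'$.

Finally, both balls $B_\rho(\bar ac)$ and $B_\rho(\bar ac')$ lie in $\mathcal N'$. Let $y$ be a descendant of $z_0$ within distance $\rho$ of a point $y_0$ among $\bar a,c,c'$. If $y_0$ is a descendant of $z_0$, then $y_0$ is $c$ or $c'$ and has depth $k$ below $z_0$, so $y$ has depth at most $k+\rho\le q$ below $z_0$. Otherwise the path from $y_0$ to $y$ passes through $z_0$, and the depth is at most $\rho\le q$. The same argument applies to $z_0'$. Hence $\theta$ maps $B_\rho(\bar ac)$ isomorphically onto $B_\rho(\bar ac')$, and $\bar ac\sim_r\bar ac'$.

Every $c$ is in $C$, where it represents itself, or is near and outside $C$, or is far.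
\end{proof}

\begin{proposition}\label{prop:dec}
$\mathcal B^*$ is decidable, uniformly in $L$.
\end{proposition}

\begin{proof}
We decide $\varphi(\bar a)$ by recursion on $\varphi$, built from atomic formulas with $\neg,\wedge,\exists$. Atomic formulas are decidable, and the connectives cause no difficulty. If $\psi(\bar x,y)$ has quantifier rank $r$, then by Lemmas~\ref{lem:local} and~\ref{lem:finite}, $\exists y\,\psi(\bar a,y)$ holds if and only if $\psi(\bar a,c')$ holds for some $c'$ in the finite set $G(\bar a,r)$.
\end{proof}

The uniform computability of $\mathcal A^*$ (Section~\ref{sec:finite}) and Propositions~\ref{prop:star} and~\ref{prop:dec} prove Theorem~\ref{thm:orders}, and with it Theorem~\ref{thm:main}.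

\begin{thebibliography}{1}
\bibitem{HT} Matthew Harrison-Trainor, \emph{There is no classification of the decidably presentable structures}, arXiv:1702.06587 (2017).
\end{thebibliography}
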